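\title{A weighted bilateral shift with all powers cyclic that is not weakly supercyclic}

\begin{abstract}
For $1\le p\le 2$, a weighted bilateral shift on $\ell_p(\mathbb{Z})$ whose square is cyclic is supercyclic. We show that for $p>2$ cyclicity of all powers does not even imply weak supercyclicity. We construct one sequence of positive weights, tending to $1$ at infinity and uniformly as close to $1$ as desired, with the following properties: on $\ell_p(\mathbb{Z})$ for $2<p<\infty$ and on $c_0(\mathbb{Z})$ every power of the shift, and every finite direct sum of copies of a power, is cyclic; and the shift is weakly supercyclic on none of the spaces $\ell_p(\mathbb{Z})$, $1\le p<\infty$, and $c_0(\mathbb{Z})$. The cyclic vectors are built from pairs of polynomials $P,Q$ with $|P|^2+|Q|^2$ constant on the unit circle, and weak supercyclicity is excluded by a random functional.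
\end{abstract}

\section{The question and the result}\label{sec:intro}

All vector spaces are complex. We write $\mathbb{Z}_+$ for the non-negative integers and $\mathbb{N}$ for the positive integers. A bounded linear operator $T$ on a Banach space $\mathcal{B}$ is called
\begin{itemize}
\item \emph{cyclic} if for some $x\in\mathcal{B}$ the linear span of $\{T^nx:n\in\mathbb{Z}_+\}$ is norm-dense in $\mathcal{B}$;
\item \emph{supercyclic} if for some $x\in\mathcal{B}$ the set $\{\lambda T^nx:\lambda\in\mathbb{C},\ n\in\mathbb{Z}_+\}$ is norm-dense in $\mathcal{B}$;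
\item \emph{weakly supercyclic} if for some $x\in\mathcal{B}$ this last set is dense in the weak topology of $\mathcal{B}$.
\end{itemize}
The vector $x$ is then called cyclic, supercyclic or weakly supercyclic for $T$. Cyclicity allows arbitrary linear combinations of the orbit, whereas the other two properties ask a countable union of lines to be dense. Recall that the weak topology is the coarsest topology in which every $f\in\mathcal{B}^*$ is continuous: a set $E$ is weakly dense if for all $u\in\mathcal{B}$, $f_1,\dots,f_m\in\mathcal{B}^*$ and $\varepsilon>0$ there is $v\in E$ with $|f_i(v-u)|<\varepsilon$ for all $i$. By the Hahn--Banach theorem, a norm-closed subspace is weakly closed, and $x$ is cyclic for $T$ if and only if no nonzero $f\in\mathcal{B}^*$ vanishes at all the vectors $T^nx$.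

For $w=(w_n)_{n\in\mathbb{Z}}\in\ell_\infty(\mathbb{Z})$ and $1\le p\le\infty$, let $T_{w,p}$ be the operator on $\ell_p(\mathbb{Z})$ if $p<\infty$, and on $c_0(\mathbb{Z})$ if $p=\infty$, given on the canonical basis by
\[
T_{w,p}e_n=w_ne_{n-1}\qquad(n\in\mathbb{Z}).
\]
Its norm is $\sup_n|w_n|$. If $w_n\ne0$ for all $n$, then $T_{w,p}$ is the \emph{weighted bilateral shift} with weight sequence $w$. Two known facts frame the question.
\begin{itemize}
\item[(F1)] If $T$ is weakly supercyclic, then every power $T^n$ is weakly supercyclic, and hence cyclic.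
\item[(F2)] For a weighted bilateral shift $T=T_{w,p}$ with $1\le p\le2$, the following are equivalent: $T$ is supercyclic; $T$ is weakly supercyclic; $T\oplus T$ is cyclic; $T^2$ is cyclic.
\end{itemize}
By (F1), cyclicity of all powers is necessary for weak supercyclicity. It is a linear condition, which can be tested with one functional at a time. By (F2), for shifts with $p\le2$ the first nontrivial instance of this condition, cyclicity of $T^2$, is already sufficient. Nothing in the definition of a shift singles out $p=2$, so one might guess that at least cyclicity of all powers remains sufficient for $p>2$. This is the question posed in \cite{Shkarin}: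
\begin{quote}
Let $2<p\le\infty$. Does there exist a weighted bilateral shift $T=T_{w,p}$ such that $T^n$ is cyclic for every $n\in\mathbb{N}$ and $T$ is not weakly supercyclic?
\end{quote}
The answer is yes for every such $p$, and one weight sequence serves all of them.

\begin{theorem}\label{thm:main}
Let $\eta>0$. There is a sequence $w=(w_n)_{n\in\mathbb{Z}}$ of positive numbers with $\sup_n|w_n-1|\le\eta$ and $w_n\to1$ as $|n|\to\infty$ such that:
\begin{itemize}
\item[(A)] for every $p\in(2,\infty]$ and every $n\in\mathbb{N}$, the operator $T_{w,p}^n$ is cyclic. Moreover, one vector is cyclic for all $T_{w,p}^n$, $n\in\mathbb{N}$, and for all $m,n\in\mathbb{N}$ the direct sum of $m$ copies of $T_{w,p}^n$ is cyclic;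
\item[(B)] for every $p\in[1,\infty]$, the operator $T_{w,p}$ is not weakly supercyclic.
\end{itemize}
\end{theorem}

Thus for $p>2$ the criterion (F2) fails in a strong form: a common cyclic vector for all powers, together with cyclicity of all the sums $T^n\oplus\dots\oplus T^n$, does not imply weak supercyclicity. The proof uses neither (F1) nor (F2).

Properties (A) and (B) pull in opposite directions. Section~\ref{sec:model} moves the weights into the norm of the space and exhibits an obstruction to (A) that appears when $p\le2$ or when the norm grows fast. Section~\ref{sec:weak} finds out how much growth (B) needs. Section~\ref{sec:blocks} contains the device that reconciles the two demands. The weight is constructed in Section~\ref{sec:construction}, the theorem is proved in Section~\ref{sec:proof}, and Section~\ref{sec:complements} shows that the range $p>2$ is sharp and that the examples are small compact perturbations of the unweighted shift.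

\section{The model, and an obstruction to cyclicity}\label{sec:model}

The powers of $T_{w,p}$ involve long products of weights. It is easier to prescribe these products and to let the unweighted shift act on a weighted space. Call $\varphi:\mathbb{Z}\to[0,\infty)$ a \emph{profile} if $\varphi$ is even, $\varphi(0)=0$, and $|\varphi(n)-\varphi(n-1)|\le1$ for all $n$. Put $\beta_n=2^{\varphi(n)}\ge1$. Let $X_p$ be the space of sequences $u=(u_n)_{n\in\mathbb{Z}}$ with $(\beta_nu_n)\in\ell_p(\mathbb{Z})$, or $(\beta_nu_n)\in c_0(\mathbb{Z})$ if $p=\infty$, normed by $\|u\|_{(p)}=\|(\beta_nu_n)\|_p$. Let $(Su)_n=u_{n+1}$, and let $\delta_t$ be the sequence with $1$ at position $t$ and $0$ elsewhere, so that $S\delta_t=\delta_{t-1}$. The isometry $u\mapsto(\beta_nu_n)$ sends $\delta_n$ to $\beta_ne_n$, so it carries $S$ to $T_{w,p}$ with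
\begin{equation}\label{eq:weights}
w_n=\beta_{n-1}/\beta_n=2^{\varphi(n-1)-\varphi(n)}.
\end{equation}
It therefore suffices to study $S$ on $X_p$. We use the following properties freely: the vectors $\delta_t$ span a dense subspace of $X_p$; $|u_n|\le\beta_n^{-1}\|u\|_{(p)}$; the norm $\|u\|_{(p)}$ is non-increasing in $p$; and $\|S\|=\sup_nw_n\le2$, so that for a polynomial $q(z)=\sum_ja_jz^j$
\begin{equation}\label{eq:K}
\|q(S)\|\le K(q):=\sum_j|a_j|2^j\qquad\text{on every }X_p .
\end{equation}
We identify a finitely supported sequence $u$ with the Laurent polynomial $\sum_nu_nz^n$, so $\delta_t=z^t$. For a Laurent polynomial $F$ put $F^*(z)=F(z^{-1})$. Then $S$ is multiplication by $z^{-1}$, and $q(S)$ is multiplication by $q^*$. If $F$ has real coefficients, then $F^*(z)=\overline{F(z)}$ for $|z|=1$.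

Since $\beta\ge1$, a sequence and its reflection can sometimes be paired, and this pairing produces a functional that annihilates an orbit.

\begin{proposition}\label{prop:obstruction}
Let $\varphi$ be a profile and $1\le p\le\infty$. Assume that $p\le2$ or that $\sum_n\beta_n^{-1}<\infty$. Then $S^2$ is not cyclic on $X_p$, and $S\oplus S$ is not cyclic on $X_p\oplus X_p$.
\end{proposition}

\begin{proof}
There is a constant $\kappa$ with $\sum_n|u_n||v_{i-n}|\le\kappa\|u\|_{(p)}\|v\|_{(p)}$ for all $u,v\in X_p$ and $i\in\{0,1\}$. If $p\le2$, take $\kappa=1$, by the Cauchy--Schwarz inequality and $\|u\|_{\ell_2}\le\|u\|_{(2)}\le\|u\|_{(p)}$. In the other case take $\kappa=\sum_n\beta_n^{-1}$, since $|u_n|\le\beta_n^{-1}\|u\|_{(p)}$ and $|v_{i-n}|\le\|v\|_{(p)}$.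

Let $0\ne x\in X_p$. The functional $\Phi(u)=\sum_n(-1)^nu_nx_{1-n}$ is continuous, and it is nonzero because $\Phi(\delta_n)=\pm x_{1-n}$. In $\Phi(S^{2j}x)=\sum_n(-1)^nx_{n+2j}x_{1-n}$ the substitution $n\mapsto1-n-2j$ exchanges the two factors and changes the sign, so $\Phi(S^{2j}x)=0$ for all $j\ge0$. Hence $x$ is not cyclic for $S^2$.

Let $0\ne(x,y)\in X_p\oplus X_p$. The functional $\Psi(u,v)=\sum_n(u_ny_{-n}-v_nx_{-n})$ is continuous, and it is nonzero because $\Psi(\delta_n,0)=y_{-n}$ and $\Psi(0,\delta_n)=-x_{-n}$. We have $\Psi(S^jx,S^jy)=\sum_nx_{n+j}y_{-n}-\sum_ny_{n+j}x_{-n}$, and the substitution $n\mapsto-n-j$ turns the second sum into the first. Hence $(x,y)$ is not cyclic for $S\oplus S$.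
\end{proof}

The profile $\varphi=0$ shows that the square of the unweighted shift on $\ell_p(\mathbb{Z})$, $p\le2$, is not cyclic; the profile $\varphi(n)=|n|$ shows that fast growth destroys (A) for every $p$. For $p>2$ the Cauchy--Schwarz step is not available, and the obstruction can be avoided only if $\sum_n\beta_n^{-1}=\infty$. Our profile will tend to infinity, but it will have \emph{plateaus}: intervals on which $\varphi$ equals a constant $d$ and whose length is much larger than $2^d$.

\section{Excluding weak supercyclicity}\label{sec:weak}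

Fix $f\in\mathcal{B}^*$ and normalize each line $\mathbb{C}\,T^rx$ by taking on it the vector $v_r$ with $f(v_r)=1$. If $\|v_r\|\to\infty$, the lines cannot be norm-dense. For the weak topology this is not enough, because an unbounded sequence can accumulate weakly: in $\ell_2(\mathbb{N})$ the origin lies in the weak closure of $\{\sqrt r\,e_r\}$, since for $f_1,\dots,f_m\in\ell_2(\mathbb{N})^*$ the series $\sum_r\sum_i|f_i(e_r)|^2$ converges while $\sum_r1/r$ diverges, so that $\inf_r r\sum_i|f_i(e_r)|^2=0$. A rate of growth is needed, and with a rate a single functional keeps all the $v_r$ away from the origin. We find it by a random choice.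

\begin{lemma}\label{lem:random}
Let $(v_r)_{r\in\Lambda}$ be a finite or countable family of nonzero vectors in a Banach space $\mathcal{B}$ with $\sum_{r\in\Lambda}\|v_r\|^{-1/2}<1$. Then there is $g\in\mathcal{B}^*$ with $\|g\|<1$ and $|g(v_r)|>1$ for all $r\in\Lambda$.
\end{lemma}

\begin{proof}
Put $a_r=1/\|v_r\|$; then $a_r<1$, so $\sum_ra_r\le\sum_ra_r^{1/2}<1$. By the Hahn--Banach theorem choose $f_r\in\mathcal{B}^*$ with $\|f_r\|=1$ and $f_r(v_r)=1/a_r$. Let $\zeta_r$, $r\in\Lambda$, be independent random variables uniformly distributed in the closed unit disc, and set $g=\sum_ra_r^{1/2}\zeta_rf_r$. The series converges absolutely and $\|g\|\le\sum_ra_r^{1/2}<1$. For each $r$,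
\[
g(v_r)=a_r^{-1/2}\zeta_r+h_r,\qquad h_r=\sum_{r'\ne r}a_{r'}^{1/2}\zeta_{r'}f_{r'}(v_r),
\]
and $h_r$ does not depend on $\zeta_r$. For fixed values of the $\zeta_{r'}$, $r'\ne r$, the inequality $|g(v_r)|\le1$ says that $\zeta_r$ lies in the disc with center $-a_r^{1/2}h_r$ and radius $a_r^{1/2}$, whose area is $a_r$ times that of the unit disc. By Fubini's theorem $\mathbb{P}(|g(v_r)|\le1)\le a_r$. As $\sum_ra_r<1$, with positive probability $|g(v_r)|>1$ for all $r$.
\end{proof}

\begin{proposition}\label{prop:criterion}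
Let $T$ be a bounded operator on an infinite-dimensional Banach space $\mathcal{B}$, let $x\in\mathcal{B}$ satisfy $T^rx\ne0$ for all $r$, and let $f\in\mathcal{B}^*$, $\|f\|=1$. Put $a_r=|f(T^rx)|/\|T^rx\|$. If $\sum_{r\ge1}a_r^{1/2}<\infty$, then $x$ is not weakly supercyclic for $T$.
\end{proposition}

\begin{proof}
Choose $r_0$ with $\sum_{r>r_0}a_r^{1/2}<1$. Let $\Lambda=\{r>r_0:f(T^rx)\ne0\}$ and $v_r=T^rx/f(T^rx)$ for $r\in\Lambda$, so that $\|v_r\|=1/a_r$. Take $g$ as in Lemma~\ref{lem:random} and put
\[
G=\{u\in\mathcal{B}:|g(u)|<|f(u)|\}.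
\]
The set $G$ is weakly open because $f$ and $g$ are weakly continuous. It is nonempty, for otherwise $|f|\le|g|$ everywhere and $1=\|f\|\le\|g\|<1$. Suppose $u=\lambda T^rx\in G$ with $r>r_0$. Then $f(u)\ne0$, so $r\in\Lambda$ and $u=f(u)v_r$; hence $|g(u)|=|f(u)||g(v_r)|>|f(u)|$, a contradiction. So the set $O=\{\lambda T^rx:\lambda\in\mathbb{C},\ r\in\mathbb{Z}_+\}$ satisfies $O\cap G\subseteq F:=\bigcup_{r=0}^{r_0}\mathbb{C}\,T^rx$. The set $F$ is a finite union of lines, hence weakly closed. If $O$ were weakly dense, then every point of the weakly open set $G$ would lie in the weak closure of $O\cap G$, and so $G\subseteq F$. This is impossible: $G$ is nonempty and norm-open, while each line is closed with empty interior, so that $F$ has empty interior.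
\end{proof}

We apply the criterion to $S$ on $X_p$ with $f(u)=u_0$, which has norm $1$ because $\beta_0=1$; then $f(S^rx)=x_r$. The vector $x$ is arbitrary, so the bounds on $a_r$ must come from the profile.

\begin{lemma}\label{lem:ar}
Let $\varphi$ be a profile, $1\le p\le\infty$, $0\ne x\in X_p$, and $a_r=|x_r|/\|S^rx\|_{(p)}$ for $r\ge1$. There is a constant $M$, depending on $x$, such that:
\begin{itemize}
\item[(a)] $a_r\le M4^{-\varphi(r)}$ for all $r\ge1$;
\item[(b)] $a_ra_{r'}\le4^{-\varphi(r-r')}$ for all $r,r'\ge1$;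
\item[(c)] if $R,V\in\mathbb{Z}_+$ and $I\subset\mathbb{N}$ is an interval of $2V+1$ integers on which $\varphi=d$, then
\[
\sum_{r\in I}a_r^{1/2}\le M^{1/2}(2R+1)2^{-d}+2\sum_{R<j\le2V}2^{-\varphi(j)/2}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
The numbers $a_r$ are defined because $S$ is injective. The entry of $S^rx$ at position $m-r$ is $x_m$, so
\begin{equation}\label{eq:lower}
\|S^rx\|_{(p)}\ge\beta_{m-r}|x_m|\qquad(m\in\mathbb{Z},\ r\ge1).
\end{equation}

(a) Fix $m$ with $x_m\ne0$. Since $\varphi$ is even and changes by at most $1$ per step, $\beta_{m-r}=\beta_{r-m}\ge2^{-|m|}\beta_r$. Together with $|x_r|\le\|x\|_{(p)}/\beta_r$, inequality \eqref{eq:lower} gives $a_r\le M\beta_r^{-2}$ with $M=2^{|m|}\|x\|_{(p)}/|x_m|$.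

(b) If $x_rx_{r'}=0$ the left side vanishes. Otherwise use \eqref{eq:lower} for $S^rx$ with $m=r'$ and for $S^{r'}x$ with $m=r$:
\[
a_ra_{r'}\le\frac{|x_r|}{\beta_{r'-r}|x_{r'}|}\cdot\frac{|x_{r'}|}{\beta_{r-r'}|x_r|}=4^{-\varphi(r-r')}.
\]

(c) Let $r^*$ maximize $a_r$ over $I$. There are at most $2R+1$ points $r\in I$ with $|r-r^*|\le R$, and for each of them $a_r^{1/2}\le M^{1/2}2^{-d}$ by (a). For the other $r\in I$ we have $R<|r-r^*|\le2V$ and $a_r^2\le a_ra_{r^*}\le4^{-\varphi(r-r^*)}$ by (b), so $a_r^{1/2}\le2^{-\varphi(r-r^*)/2}$; each value $j=|r-r^*|$ occurs at most twice.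
\end{proof}

Estimate (a) alone yields $\sum_ra_r^{1/2}<\infty$ only when $\sum_r\beta_r^{-1}<\infty$, and then (A) fails by Proposition~\ref{prop:obstruction}. This is why (b) is needed. It says that two positions $r,r'$ on a plateau cannot both have large $a_r$ if the profile is high at the \emph{difference} $r-r'$. Part (c) turns this into a bound in which the height $d$ is compared only with $R$, not with the length of the plateau. In the construction, $[-R,R]$ is the region built earlier; it contains earlier plateaus, on which (b) is weak. The price is a demand on the profile at short distances: $\sum_{R<j\le2V}\beta_j^{-1/2}$ must be small.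

\section{Blocks with canceling autocorrelation}\label{sec:blocks}

\subsection*{What a block must do}
We look for a cyclic vector of the form $x=\sum_kb_k$, where the \emph{blocks} $b_k$ are finitely supported and placed further and further out, together with polynomials $q_k$ such that $q_k(S)x$ is close to a prescribed $\delta_{t_k}$. Later blocks are harmless if they are chosen small compared with $1/K(q_k)$. So at each stage three things are required: $b_k$ is small, $q_k(S)b_k$ is close to $\delta_{t_k}$, and $q_k(S)$ nearly annihilates the earlier blocks. Take $t_k=0$ and let $\delta_0$ stand for the earlier blocks.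

The simplest attempt is $b=cz^N$, $q(S)=c^{-1}S^N$. Then $q(S)b=\delta_0$, but $\|b\|_{(p)}\,\|q(S)\delta_0\|_{(p)}=\beta_N\beta_{-N}\ge1$, so the first and third requirements are incompatible. Now spread the block. Let $P$ be a polynomial of degree $D$ with $P(0)\ne0$ and with exactly $L$ nonzero coefficients, all $\pm1$. Let $\varphi=d$ on $\pm[N,N+D]$, and take $b=cz^NP$, $q(S)=(Lc)^{-1}S^NP(S)$. For $p<\infty$,
\[
\|b\|_{(p)}\,\|q(S)\delta_0\|_{(p)}=c2^dL^{1/p}\cdot\frac{2^dL^{1/p}}{Lc}=4^dL^{2/p-1},
\]
which tends to $0$ as $L\to\infty$ exactly when $p>2$. The second requirement is now only approximate: $q(S)b=PP^*/L$ is $\delta_0$ plus the autocorrelation error $(PP^*-L)/L$, which is supported in $[-D,D]$. These positions are the differences of points of the plateau, where Lemma~\ref{lem:ar}(c) wants the profile high. The conflict is real. The coefficient of $z^D$ in $PP^*$ is $\pm1$, so the error has norm at least $\beta_D/L$. If $\beta$ is non-decreasing on $(R,D]$ and $\sum_{R<j\le D}\beta_j^{-1/2}\le1$, then $\beta_D\ge(D-R)^2$,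 and since $D\ge L-1$ the error is at least $(L-1-R)^2/L$ for $L>R$, which grows with $L$.

The way out is to use two polynomials on two plateaus whose autocorrelations cancel exactly.

\begin{example}\label{ex:small}
Let $P=1+z$, $Q=1-z$ and $N\ge2$. The single block $P$ gives $PP^*/2=1+\frac12(z+z^{-1})$, with error at $\pm1$. Take instead $b=c(z^NP+z^{2N}Q)$ and $q(z)=\frac1{4c}(z^NP+z^{2N}Q)$. Then
\begin{align*}
q(S)b&=\tfrac14\big(z^{-N}P^*+z^{-2N}Q^*\big)\big(z^NP+z^{2N}Q\big)\\
&=\tfrac14\big[(2+z+z^{-1})+(2-z-z^{-1})+z^{-N}(z-z^{-1})+z^N(z^{-1}-z)\big]\\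
&=1+\tfrac14\big(z^{-N+1}-z^{-N-1}+z^{N-1}-z^{N+1}\big).
\end{align*}
The error has moved from $\pm1$ to a neighborhood of $\pm N$. If $\varphi=d$ on $\pm[N-1,N+1]$ and on $\pm[2N,2N+1]$, then $\|b\|_{(p)}=c2^d4^{1/p}$, $\|q(S)\delta_0\|_{(p)}=2^d4^{1/p}/(4c)$ and $\|q(S)b-\delta_0\|_{(p)}=2^d4^{1/p-1}$. None of the three quantities involves the profile off the plateaus.
\end{example}

It remains to find such pairs with $L$ large and with small cross-correlation $PQ^*/L$ in $\ell_p$.

\subsection*{Sparse Rudin--Shapiro polynomials}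
Let $P_0=Q_0=1$ and
\[
P_{s+1}=P_s+z^{4^s}Q_s,\qquad Q_{s+1}=P_s-z^{4^s}Q_s .
\]
Thus $P_1,Q_1$ is the pair of Example~\ref{ex:small}, and $P_2=1+z+z^4-z^5$, $Q_2=1+z-z^4+z^5$. Put $\omega_s=(4^s-1)/3$ and $C_s=P_sQ_s^*$; for instance $C_1=z-z^{-1}$ and $C_2=z^{-5}-z^{-3}+2z^{-1}+2z+z^3-z^5$.

\begin{lemma}\label{lem:RS}
Let $s\in\mathbb{Z}_+$ and $L=2^s$. Each of $P_s,Q_s$ has degree at most $\omega_s$ and exactly $L$ nonzero coefficients, all $\pm1$, and $P_sP_s^*+Q_sQ_s^*=2L$. The Laurent polynomial $C_s$ is supported in $[-\omega_s,\omega_s]$, and for $2<p<\infty$ its coefficient sequence satisfies $\|C_s\|_{\ell_p}\le L^{1/2+1/p}$.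
\end{lemma}

\begin{proof}
Since $\omega_s<4^s$ and $\omega_s+4^s=\omega_{s+1}$, the claims on degrees and coefficients follow by induction, and so does the claim on the support of $C_s$. Write $P,Q,C$ for $P_s,Q_s,C_s$ and $a=4^s$. Expanding the products gives
\begin{align*}
P_{s+1}P_{s+1}^*&=PP^*+QQ^*+z^{-a}C+z^aC^*,\\
Q_{s+1}Q_{s+1}^*&=PP^*+QQ^*-z^{-a}C-z^aC^*,\\
P_{s+1}Q_{s+1}^*&=PP^*-QQ^*-z^{-a}C+z^aC^*.
\end{align*}
Adding the first two lines gives $P_sP_s^*+Q_sQ_s^*=2^{s+1}$ by induction. Put $A_s=P_sP_s^*-2^s=2^s-Q_sQ_s^*$; it is supported in $[-\omega_s,\omega_s]$, and $P_sP_s^*-Q_sQ_s^*=2A_s$. The first and third lines become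
\[
A_{s+1}=z^{-4^s}C_s+z^{4^s}C_s^*,\qquad C_{s+1}=2A_s-z^{-4^s}C_s+z^{4^s}C_s^*.
\]
As $2\omega_s<4^s$, the summands in each formula have pairwise disjoint supports. Let $\alpha_s,\gamma_s$ be the largest moduli of the coefficients of $A_s,C_s$. Then $\alpha_{s+1}=\gamma_s$ and $\gamma_{s+1}=\max(2\alpha_s,\gamma_s)$. Since $\alpha_0=0$, we get $\gamma_0=\gamma_1=1$ and $\gamma_{s+1}=\max(2\gamma_{s-1},\gamma_s)$ for $s\ge1$, whence $\gamma_s\le2^{s/2}=L^{1/2}$ by induction. On the unit circle $|C_s|=|P_s||Q_s|\le\frac12(|P_s|^2+|Q_s|^2)=L$, so Parseval's identity gives $\|C_s\|_{\ell_2}\le L$. Therefore $\|C_s\|_{\ell_p}^p\le\gamma_s^{p-2}\|C_s\|_{\ell_2}^2\le L^{(p-2)/2+2}=L^{p/2+1}$.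
\end{proof}

The exponent $4^s$ serves only to make the supports disjoint; with $2^s$ in its place the three summands of $C_{s+1}$ would overlap. The gaps lengthen the plateaus, which will cost nothing.

The next lemma is Example~\ref{ex:small} in general form. To obtain polynomials in $S^n$ we substitute $z^n$ for $z$ and take $N$ divisible by $n$. All three estimates are governed by the single number $\rho$.

\begin{lemma}\label{lem:block}
Let $2<p<\infty$, $\varepsilon>0$, $d\ge0$, $s,R\in\mathbb{Z}_+$, $n\in\mathbb{N}$, $t\in\mathbb{Z}$. Put $L=2^s$, $V=n\omega_s+R+|t|$ and $\rho=2^dL^{1/p-1/2}$. Let $N>2V$ be a multiple of $n$, let $\mathcal{I}=[N-V,N+V]\cup[2N-V,2N+V]$, and let $\varphi$ be a profile equal to $d$ on $\mathcal{I}\cup(-\mathcal{I})$. Define $c=\varepsilon2^{-d}(2L)^{-1/p}$ and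
\[
B(z)=z^NP_s(z^n)+z^{2N}Q_s(z^n),\qquad b=cz^tB,\qquad q=\frac{B}{2Lc}.
\]
Then $q$ is a polynomial in $z^n$, and
\begin{itemize}
\item[(i)] $b$ is supported in $\mathcal{I}$ and $\|b\|_{(p)}=\varepsilon$;
\item[(ii)] $\|q(S)b-\delta_t\|_{(p)}\le\rho$;
\item[(iii)] $\|q(S)y\|_{(p)}\le\rho^2\varepsilon^{-1}\|y\|_{\ell_1}$ for every $y$ supported in $[-R,R]$.
\end{itemize}
\end{lemma}

\begin{proof}
The two intervals of $\mathcal{I}$ are disjoint because $N>2V$. If $|m|\le R+|t|$, then $z^{m+N}P_s(z^n)$ is supported in the first interval and $z^{m+2N}Q_s(z^n)$ in the second. So $z^mB$ has $2L$ nonzero coefficients, all $\pm1$ and located in $\mathcal{I}$, and by reflection $z^mB^*$ has $2L$ such coefficients located in $-\mathcal{I}$. Both have norm $2^d(2L)^{1/p}$.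

(i) With $m=t$ we get $\|b\|_{(p)}=c2^d(2L)^{1/p}=\varepsilon$.

(ii) By Lemma~\ref{lem:RS} with $z^n$ in place of $z$,
\[
q(S)b=\frac{z^tBB^*}{2L}=z^t+\frac{z^t}{2L}\big(z^{-N}C_s(z^n)+z^NC_s^*(z^n)\big).
\]
Since $|t|+n\omega_s\le V$, the two error terms are supported in $-[N-V,N+V]$ and $[N-V,N+V]$, where $\beta=2^d$. Their sum has norm at most $2^{1/p}2^d(2L)^{-1}L^{1/2+1/p}\le\rho$.

(iii) For $|m|\le R$,
\[
\|q(S)z^m\|_{(p)}=\frac{\|z^mB^*\|_{(p)}}{2Lc}=\frac{2^d(2L)^{1/p}}{2Lc}=\frac{4^d(2L)^{2/p-1}}{\varepsilon}\le\frac{\rho^2}{\varepsilon},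
\]
and the triangle inequality gives the claim.
\end{proof}

\section{Construction of the profile and the blocks}\label{sec:construction}

Fix $\theta\in(0,1]$ with $2^\theta\le1+\eta$, and put $\theta_k=\theta/k$ and $p_k=2+1/k$. The number $\theta_k$ is the slope allowed at stage $k$; it tends to $0$ so that $w_n\to1$. The exponent $p_k$ decreases to $2$ so that all $p>2$ are treated at once. Let $(t_k,n_k,l_k)_{k\ge1}$ be a sequence in $\mathbb{Z}\times\mathbb{N}\times\mathbb{N}$ containing every triple infinitely often: at stage $k$ we approximate $\delta_{t_k}$, by a polynomial in $S^{n_k}$, in the summand number $l_k$ of a direct sum.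

Put $R_0=H_0=0$ and $\varphi(0)=0$. Suppose that stages $1,\dots,k-1$ have produced $\varphi$ on $[-R_{k-1},R_{k-1}]$ with $\varphi(\pm R_{k-1})=H_{k-1}$, blocks $b_j$ supported in $[-R_{k-1},R_{k-1}]$, and polynomials $q_j$, for $j<k$. Stage $k$ makes the following choices, in this order.

\begin{enumerate}
\item \emph{Size of the block and height of the plateaus.} Put $\varepsilon_k=2^{-k}/(1+\max_{j<k}K(q_j))$ and $Y_k=\sum_{j<k}\|b_j\|_{\ell_1}$, where an empty maximum or sum is $0$. Choose $d_k\in\mathbb{N}$ with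
\begin{equation}\label{eq:d}
(2R_{k-1}+1)2^{-d_k}\le2^{-k}.
\end{equation}
\item \emph{Length of the plateaus.} Since $p_k>2$, we can choose $s_k$ so large that $L_k=2^{s_k}$ and $\rho_k=2^{d_k}L_k^{1/p_k-1/2}$ satisfy
\begin{equation}\label{eq:rho}
\rho_k\le2^{-k-1},\qquad\rho_k^2\,\varepsilon_k^{-1}Y_k\le2^{-k-1}.
\end{equation}
Put $V_k=n_k\omega_{s_k}+R_{k-1}+|t_k|$.
\item \emph{Height and position.} Choose an integer $H_k\ge\max(H_{k-1},d_k,2k)$ such that the least multiple $N_k$ of $n_k$ with $N_k\ge3V_k+2H_k/\theta_k$ satisfies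
\begin{equation}\label{eq:H}
3N_k2^{-H_k/2}\le2^{-k}.
\end{equation}
This is possible because $N_k\le3V_k+2H_k/\theta_k+n_k$ grows only linearly in $H_k$. Put $R_k=3N_k$ and $\mathcal{I}_k=[N_k-V_k,N_k+V_k]\cup[2N_k-V_k,2N_k+V_k]$.
\item \emph{The profile} (Figure~\ref{fig:profile}). For integers $r$ with $R_{k-1}\le r\le R_k$ put
\begin{equation}\label{eq:phi}
\varphi(\pm r)=\min\{H_{k-1}+\theta_k(r-R_{k-1}),\ H_k,\ d_k+\theta_k\operatorname{dist}(r,\mathcal{I}_k)\}.
\end{equation}
\item \emph{The block.} Let $b_k$ and $q_k$ be given by the formulas of Lemma~\ref{lem:block} with $p=p_k$, $\varepsilon=\varepsilon_k$, $d=d_k$, $s=s_k$, $R=R_{k-1}$, $n=n_k$, $t=t_k$, $N=N_k$.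
\end{enumerate}

The order of the choices carries the idea. The height $d_k$ depends only on the past; the length $V_k$ is then made huge compared with $2^{d_k}$; and the height $H_k$ off the plateaus is made huge compared with $\log V_k$. The last choice is free because $H_k$ does not enter the bounds of Lemma~\ref{lem:block}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1,yscale=0.55]
\draw[->] (0,0)--(11.3,0) node[right]{$r$};
\draw[->] (0,0)--(0,4.8);
\draw[thick] (0.3,2)--(0.7,4)--(2.4,4)--(3,1)--(4.2,1)--(4.8,4)--(6,4)--(6.6,1)--(7.8,1)--(8.4,4)--(10.8,4);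
\draw[dotted] (0,1)--(10.8,1);
\node[left] at (0,1) {$d_k$};
\node[left] at (0,2) {$H_{k-1}$};
\node[left] at (0,4) {$H_k$};
\draw (0.3,0.1)--(0.3,-0.1) node[below]{$R_{k-1}$};
\draw (1.2,0.1)--(1.2,-0.1) node[below]{$2V_k$};
\draw (3.6,0.1)--(3.6,-0.1) node[below]{$N_k$};
\draw (7.2,0.1)--(7.2,-0.1) node[below]{$2N_k$};
\draw (10.8,0.1)--(10.8,-0.1) node[below]{$R_k$};
\node[above] at (3.6,1) {$P,\ C^*$};
\node[above] at (7.2,1) {$Q$};
\end{tikzpicture}
\caption{The profile $\varphi$ on $[R_{k-1},R_k]$, not to scale; all sloping parts have slope $\pm\theta_k$, and $\varphi$ is even. The two plateaus of height $d_k$ and half-length $V_k$ carry the two halves $P$ and $Q$ of the block $b_k$, and the first one also receives the cross-correlation error $C^*$. Differences of points of one plateau lie in $[-2V_k,2V_k]$, which does not meet the new plateaus.}\label{fig:profile}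
\end{figure}

\begin{lemma}\label{lem:profile}
The construction defines a profile $\varphi$ on $\mathbb{Z}$, and for every $k\ge1$:
\begin{itemize}
\item[(a)] $|\varphi(r)-\varphi(r-1)|\le\theta_k$ for $R_{k-1}<r\le R_k$;
\item[(b)] $\mathcal{I}_k\subset(R_{k-1},R_k]$ and $\varphi=d_k$ on $\mathcal{I}_k\cup(-\mathcal{I}_k)$;
\item[(c)] the sum of $2^{-\varphi(r)}$ over $r\in(R_{k-1},R_k]\setminus\mathcal{I}_k$ is at most $19k2^{-k}/\theta$;
\item[(d)] the sum of $2^{-\varphi(j)/2}$ over $R_{k-1}<j\le2V_k$ is at most $7k2^{-k}/\theta$.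
\end{itemize}
\end{lemma}

\begin{proof}
Write $R=R_{k-1}$, $V=V_k$, $N=N_k$, $H=H_k$, $d=d_k$. As $R\le V$, each of the numbers $N-3V$, $N-V-R$, $N-V$, $3N-R$ is at least $H/\theta_k>0$. In particular $R<N-V$ and $2N+V<3N$, which is the inclusion in (b). We identify the minimum in \eqref{eq:phi} in four ranges.

At $r=R$ the three terms are $H_{k-1}$, $H\ge H_{k-1}$ and $d+\theta_k(N-V-R)\ge H$, so \eqref{eq:phi} gives $H_{k-1}$, in agreement with stage $k-1$. At $r=3N$ the first term is at least $\theta_k(3N-R)\ge H$ and the third at least $\theta_k(N-V)\ge H$, so $\varphi(R_k)=H_k$, as stage $k+1$ requires. For $r\in\mathcal{I}_k$ the first term is at least $\theta_k(N-V-R)\ge H\ge d$ and the third equals $d$, which proves (b). For $R\le r\le2V$ we have $\operatorname{dist}(r,\mathcal{I}_k)\ge N-3V\ge H/\theta_k$, so the third term is at least $H$ and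
\begin{equation}\label{eq:short}
\varphi(r)=\min\{H_{k-1}+\theta_k(r-R),\,H\}\qquad(R\le r\le2V).
\end{equation}
Each term in \eqref{eq:phi} is non-negative and changes by at most $\theta_k$ per step, hence so does the minimum; this is (a). Since $R_k\ge H_k\ge2k$, the function $\varphi$ is defined on all of $\mathbb{Z}$, and it is a profile.

For (c) and (d) we use $2^{-\min\{\xi_1,\xi_2,\dots\}}\le\sum_i2^{-\xi_i}$, the bound
\[
\sum_{j\ge1}2^{-\theta_kj}\le\sum_{j\ge1}2^{-\theta_kj/2}=\frac1{2^{\theta_k/2}-1}\le\frac2{\theta_k\ln2}\le\frac{3k}\theta,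
\]
and $2^{-H_{k-1}}\le2^{-H_{k-1}/2}\le2\cdot2^{-k}$, which holds since $H_{k-1}\ge2(k-1)$. Each positive integer is the distance to $\mathcal{I}_k$ of at most four integers, and $2^{-d}\le2^{-k}$ by \eqref{eq:d}. With \eqref{eq:H}, the sum in (c) is at most
\[
\frac{3k}\theta2^{-H_{k-1}}+3N2^{-H}+\frac{12k}\theta2^{-d}\le\Big(\frac{6k}\theta+1+\frac{12k}\theta\Big)2^{-k}\le\frac{19k}\theta2^{-k}.
\]
By \eqref{eq:short}, $2V\le3N$ and \eqref{eq:H}, the sum in (d) is at most
\[
\frac{3k}\theta2^{-H_{k-1}/2}+2V2^{-H/2}\le\Big(\frac{6k}\theta+1\Big)2^{-k}\le\frac{7k}\theta2^{-k}.\qedhere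
\]
\end{proof}

By (b) and $N_k>2V_k$, Lemma~\ref{lem:block} applies at every stage; in particular $b_k$ is supported in $\mathcal{I}_k\subset[-R_k,R_k]$, as the next stage assumes.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $\varphi$ be the profile of Section~\ref{sec:construction} and define $w$ by \eqref{eq:weights}. By Lemma~\ref{lem:profile}(a) and evenness, $|\varphi(n)-\varphi(n-1)|\le\theta$ for all $n$, and this difference tends to $0$ as $|n|\to\infty$. Hence $w_n\to1$ and $2^{-\theta}\le w_n\le2^\theta$; as $1-2^{-\theta}\le2^\theta-1\le\eta$, we get $|w_n-1|\le\eta$. We prove (A) and (B) for $S$ on $X_p$.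

\subsection*{Part (A)}
Let $2<p\le\infty$ and choose $k_0$ with $p_{k_0}\le p$. For $k\ge k_0$ we have $\|\cdot\|_{(p)}\le\|\cdot\|_{(p_k)}$ on finitely supported sequences, so the three bounds of Lemma~\ref{lem:block} at stage $k$ hold in $X_p$. In particular $\|b_k\|_{(p)}\le\varepsilon_k\le2^{-k}$, and for each $l\in\mathbb{N}$ the series
\[
x^{(l)}=\sum_{k:\ l_k=l}b_k
\]
converges in $X_p$. The blocks have disjoint supports, so the sequence $x^{(l)}$ does not depend on $p$.

Fix $k\ge k_0$ and $l\in\mathbb{N}$, and split $x^{(l)}=y+\sigma b_k+y'$, where $y$ and $y'$ collect the blocks $b_j$ with $l_j=l$ and $j<k$, respectively $j>k$, and $\sigma=1$ if $l_k=l$, $\sigma=0$ otherwise. The vector $y$ is supported in $[-R_{k-1},R_{k-1}]$ and $\|y\|_{\ell_1}\le Y_k$, so $\|q_k(S)y\|_{(p)}\le2^{-k-1}$ by Lemma~\ref{lem:block}(iii) and \eqref{eq:rho}. By Lemma~\ref{lem:block}(ii) and \eqref{eq:rho}, $\|q_k(S)b_k-\delta_{t_k}\|_{(p)}\le2^{-k-1}$. For $j>k$ we have $K(q_k)\varepsilon_j\le2^{-j}$ by the choice of $\varepsilon_j$, so \eqref{eq:K}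 gives $\|q_k(S)y'\|_{(p)}\le\sum_{j>k}2^{-j}=2^{-k}$. Altogether,
\begin{equation}\label{eq:approx}
\|q_k(S)x^{(l_k)}-\delta_{t_k}\|_{(p)}\le2^{1-k},\qquad\|q_k(S)x^{(l)}\|_{(p)}\le2^{1-k}\quad(l\ne l_k).
\end{equation}

Let $m,n\in\mathbb{N}$, let $W$ be the direct sum of $m$ copies of $S^n$, and let $E$ be the closed linear span of the orbit of $(x^{(1)},\dots,x^{(m)})$ under $W$. Fix $t\in\mathbb{Z}$ and $l\le m$. For the infinitely many $k\ge k_0$ with $(t_k,n_k,l_k)=(t,n,l)$, the polynomial $q_k$ is a polynomial in $z^n$, so $(q_k(S)x^{(1)},\dots,q_k(S)x^{(m)})\in E$. By \eqref{eq:approx} these vectors converge to the vector with $\delta_t$ in place $l$ and $0$ elsewhere. Such vectors span a dense subspace, so $E$ is the whole space and $W$ is cyclic. For $m=1$ this says that the single vector $x^{(1)}$ is cyclic for every $S^n$.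

\subsection*{Part (B)}
Let $1\le p\le\infty$ and $0\ne x\in X_p$; the zero vector is not weakly supercyclic. Let $a_r$ and $M$ be as in Lemma~\ref{lem:ar}. By Proposition~\ref{prop:criterion} with $f(u)=u_0$, it suffices to show $\sum_{r\ge1}a_r^{1/2}<\infty$. Consider the indices $r\in(R_{k-1},R_k]$. Those outside $\mathcal{I}_k$ contribute at most $M^{1/2}\cdot19k2^{-k}/\theta$, by Lemma~\ref{lem:ar}(a) and Lemma~\ref{lem:profile}(c). Each of the two intervals of $\mathcal{I}_k$ consists of $2V_k+1$ positive integers on which $\varphi=d_k$, so by Lemma~\ref{lem:ar}(c) with $R=R_{k-1}$, inequality \eqref{eq:d} and Lemma~\ref{lem:profile}(d) it contributes at most $M^{1/2}2^{-k}+14k2^{-k}/\theta$. These bounds are summable over $k$, and the intervals $(R_{k-1},R_k]$ cover $\mathbb{N}$. This proves (B), and with it Theorem~\ref{thm:main}.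

\section{Sharpness and regularity of the example}\label{sec:complements}

In this section $w$ is the sequence constructed above.

\begin{corollary}\label{cor:range}
The set of $p\in[1,\infty]$ for which $T_{w,p}^n$ is cyclic for all $n\in\mathbb{N}$ equals $(2,\infty]$. For $1\le p\le2$ neither $T_{w,p}^2$ nor $T_{w,p}\oplus T_{w,p}$ is cyclic.
\end{corollary}

\begin{proof}
For $p>2$ use (A), and for $p\le2$ use Proposition~\ref{prop:obstruction}; alternatively, the case $p\le2$ follows from (B) and (F2).
\end{proof}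

So the range $p>2$ in (A) cannot be enlarged. The proof of (A) uses $p>2$ at one point only, in the choice \eqref{eq:rho}.

\begin{proposition}\label{prop:regular}
Let $1\le p\le\infty$ and let $U$ be the unweighted shift, $Ue_n=e_{n-1}$. Then $T_{w,p}$ is invertible, and $T_{w,p}-U$ is compact with norm at most $\eta$. Moreover, statements \textup{(A)} and \textup{(B)} hold with $T_{w,p}^{-1}$ in place of $T_{w,p}$.
\end{proposition}

\begin{proof}
Since $w_n\ge2^{-\theta}$, the map $e_{n-1}\mapsto w_n^{-1}e_n$ defines a bounded inverse. The difference $T_{w,p}-U$ equals $T_{v,p}$ with $v_n=w_n-1$, so its norm is $\sup_n|v_n|\le\eta$. Replacing $v_n$ by $0$ for $|n|>j$ gives an operator of finite rank at distance $\sup_{|n|>j}|v_n|$, which tends to $0$; hence $T_{v,p}$ is compact. Finally, since $\varphi$ is even, the reflection $(Ju)_n=u_{-n}$ is an isometry of $X_p$ onto itself with $J^2=I$, and $(JSJu)_n=(Ju)_{-n+1}=u_{n-1}$, that is, $JSJ=S^{-1}$. Conjugation by $J$ maps orbits of $S^n$ to orbits of $S^{-n}$ and preserves both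 the norm and the weak topology, so (A) and (B) pass from $S$ to $S^{-1}$.
\end{proof}

Thus, for every $p\in(2,\infty]$, operators answering the question of Section~\ref{sec:intro} exist among arbitrarily small compact perturbations of the unweighted bilateral shift.

\begin{thebibliography}{1}
\bibitem{Shkarin} Stanislav Shkarin, \emph{A weighted bilateral shift with cyclic square is supercyclic}, arXiv:1209.1458 (2012).
\end{thebibliography}
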